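\title{Spectral polytopes beyond the second eigenvalue}

\begin{abstract}
A convex polytope is $\theta$-spectral if its coordinate functions form a basis of the $\theta$-eigenspace of its own edge-graph. In the familiar examples $\theta$ is the second largest eigenvalue $\theta_2$. We show that this is not forced. From every $m$-regular graph $\Gamma$ with $m\ge3$ we build a spectral polytope for which the position of $\theta$ in the spectrum is read off from the most negative eigenvalues of $\Gamma$. For $\Gamma=K_{3,3}$ this is a $\theta_3$-spectral $9$-polytope with $48$ vertices. It follows that $\theta_k$-spectral polytopes exist exactly for $k\ge2$, and for each $k\geq 3$ we find them in all sufficiently large dimensions. In the other direction, a spectral polytope that is simple or has dimension at most $3$ is $\theta_2$-spectral.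
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite simple graph on $V=\{1,\dots,n\}$ with adjacency matrix $A$. We write $i\sim j$ for adjacent vertices and $\theta_1>\theta_2>\cdots$ for the \emph{distinct} eigenvalues of $A$. An eigenspace of $A$ places the vertices of $G$ in Euclidean space. Let $\theta$ be an eigenvalue whose eigenspace $\operatorname{Eig}_G(\theta)$ has dimension $d$, choose a basis $f_1,\dots,f_d$ of it, viewed as functions on $V$, and put
\[
v_i=\bigl(f_1(i),\dots,f_d(i)\bigr)\in\mathbb R^d .
\]
The \emph{$\theta$-eigenpolytope} of $G$ is $P_G(\theta)=\operatorname{conv}\{v_1,\dots,v_n\}$. Another basis changes the points $v_i$ by an invertible linear map of $\mathbb R^d$.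

Conversely, a polytope $P$ with vertices $p_1,\dots,p_n$ has an \emph{edge-graph} $G_P$ on $\{1,\dots,n\}$, in which $i\sim j$ if and only if $\operatorname{conv}\{p_i,p_j\}$ is an edge of $P$. Spectral polytopes are those that survive the round trip from polytope to graph and back.

\begin{definition}\label{def:spectral}
Let $d\ge1$. A $d$-dimensional polytope $P\subset\mathbb R^d$ with vertices $p_1,\dots,p_n$ is \emph{$\theta$-spectral} if $\theta$ is an eigenvalue of $G_P$ with $\dim\operatorname{Eig}_{G_P}(\theta)=d$ and there is an invertible linear map $T$ of $\mathbb R^d$ with $Tp_i=v_i$ for all $i$, where $v_1,\dots,v_n$ are the points defining $P_{G_P}(\theta)$. A graph is \emph{$\theta$-spectral} if it is the edge-graph of a $\theta$-spectral polytope. If $\theta=\theta_k$, we say \emph{$\theta_k$-spectral}.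
\end{definition}

Simplices, cubes and regular polygons are $\theta_2$-spectral (Section~\ref{sec:basics}). It is known that no edge-transitive polytope, that is, no polytope whose Euclidean symmetry group acts transitively on its edges, is $\theta_k$-spectral for any $k\ne2$. The following question is posed in \cite{Winter}.

\begin{quote}
\emph{Is there a $\theta_k$-spectral polytope, or graph, for some $k\neq2$?}
\end{quote}

The answer is yes, and the examples come in a family. Let $\Gamma$ be an $m$-regular simple graph, not necessarily connected, with vertex set $U$, $|U|=N$, and edge set $X$. The \emph{star} $\delta(u)\subseteq X$ of $u\in U$ is the set of the $m$ edges at $u$. Put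
\[
\mathcal V=\bigl\{v\in\{0,1,-1\}^X:\ \operatorname{supp}v=\delta(u)\text{ for some }u\in U\bigr\},\qquad P_\Gamma=\operatorname{conv}\mathcal V\subset\mathbb R^X .
\]
Thus $P_\Gamma$ is the convex hull of $N$ cubes of dimension $m$, one in each coordinate subspace $\mathbb R^{\delta(u)}$.

\begin{theorem}\label{thm:family}
Let $m\ge3$ and let $\nu(\Gamma)$ be the number of distinct eigenvalues of $\Gamma$ that are smaller than $-3+2^{2-m}$. Then $P_\Gamma$ is a $\theta_k$-spectral polytope of dimension $|X|=mN/2$, with $\theta_k=m-2+2^{m-1}$ and $k=2+\nu(\Gamma)$.
\end{theorem}

The spectrum of $K_{3,3}$ is $3,0^4,-3$ (exponents are multiplicities) and $-3<-\frac52$, so $P_{K_{3,3}}$ is a $\theta_3$-spectral $9$-polytope. Letting $\Gamma$ vary, we obtain all values of $k$ that are possible at all, and combining $P_\Gamma$ with other spectral polytopes we reach most dimensions.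

\begin{corollary}\label{cor:k}
A $\theta_k$-spectral polytope exists if and only if $k\ge2$.
\end{corollary}

\begin{theorem}\label{thm:dim}
\begin{enumerate}
\item[(a)] For every $k\ge3$ there are $\theta_k$-spectral $d$-polytopes for all sufficiently large $d$.
\item[(b)] There are $\theta_3$-spectral $d$-polytopes for $d\in\{9,12\}$ and for all $d\ge15$.
\end{enumerate}
\end{theorem}

The guess $k=2$ is nevertheless correct in low dimension and for \emph{simple} polytopes, that is, $d$-polytopes in which every vertex lies on exactly $d$ edges.

\begin{theorem}\label{thm:obstruction}
A $\theta_k$-spectral polytope that has dimension $d\le3$, or is simple, has $k=2$.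
\end{theorem}

We do not decide which $d\in\{4,\dots,8,10,11,13,14\}$ admit a $\theta_k$-spectral $d$-polytope with $k\ne2$.

\section{The balance condition and the second eigenvalue}\label{sec:basics}

We use the following standard facts. A linear functional $c$ \emph{exposes} the face of a polytope on which it is maximal, and every proper face is exposed by some $c\neq0$. If $P=\operatorname{conv}\mathcal W$ with $\mathcal W$ finite, the face exposed by $c$ is the convex hull of the points of $\mathcal W$ at which $c$ is maximal. The edge-graph of a polytope is connected. By the Perron--Frobenius theorem, the largest eigenvalue of a connected graph, and more generally of a symmetric nonnegative matrix whose nonzero off-diagonal entries form a connected graph, is simple and has a positive eigenvector. No other eigenvalue has a positive eigenvector, since two positive vectors are not orthogonal. For a connected $r$-regular graph, $\theta_1=r$ with eigenvector $\mathbf 1$.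

Definition~\ref{def:spectral} splits into a local geometric condition and a count.

\begin{lemma}\label{lem:balance}
A $d$-polytope $P\subset\mathbb R^d$ with vertices $p_1,\dots,p_n$ is $\theta$-spectral if and only if
\begin{enumerate}
\item[(i)] $\sum_{j\sim i}p_j=\theta\,p_i$ for all $i$, and
\item[(ii)] $\theta$ has multiplicity exactly $d$ as an eigenvalue of $G_P$.
\end{enumerate}
In this case $\operatorname{Eig}_{G_P}(\theta)$ consists of the functions $i\mapsto\langle c,p_i\rangle$, $c\in\mathbb R^d$.
\end{lemma}

\begin{proof}
Let $\Phi$ be the $n\times d$ matrix with rows $p_i$. It has rank $d$ because $P$ is $d$-dimensional, and (i) says $A\Phi=\theta\Phi$. Condition (ii) is part of the definition, so assume it and let $\Psi$ be the matrix with rows $v_i$. The equations $Tp_i=v_i$ say $\Psi=\Phi T^{\top}$. An invertible $T$ with this property exists if and only if $\Phi$ and $\Psi$ have the same column space $\operatorname{Eig}_{G_P}(\theta)$. As $\Phi$ has rank $d$, this holds if and only if $A\Phi=\theta\Phi$.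
\end{proof}

We call (i) the \emph{balance condition}.

\begin{lemma}\label{lem:basic}
Let $P\subset\mathbb R^d$ be $\theta$-spectral with vertices $p_1,\dots,p_n$.
\begin{enumerate}
\item[(a)] $\theta\ne\theta_1$. If $d=1$, then $\theta=\theta_2=-1$.
\item[(b)] $0\in\operatorname{int}P$. If $G_P$ is regular, then $\sum_ip_i=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $G_P$ is connected, $\theta_1$ is simple, so $\theta=\theta_1$ forces $d=1$. For $d=1$ the polytope is a segment and $G_P=K_2$ has eigenvalues $1$ and $-1$. For $\theta=1$ the balance condition reads $p_2=p_1$, which is absurd.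

(b) Let $\varphi$ be a positive eigenvector for $\theta_1$. By (a) it is orthogonal to $\operatorname{Eig}_{G_P}(\theta)$, so $\sum_i\varphi_ip_i=0$; in the regular case $\varphi=\mathbf 1$. If $0$ were not an interior point, some $c\neq0$ would satisfy $\langle c,p_i\rangle\le0$ for all $i$. Then $\sum_i\varphi_i\langle c,p_i\rangle=0$ forces $\langle c,p_i\rangle=0$ for all $i$, although the $p_i$ span $\mathbb R^d$.
\end{proof}

\begin{example}[Powers of a simplex]\label{ex:hamming}
Let $\Delta\subset\mathbb R^{q-1}$, $q\ge2$, be a simplex whose $q$ vertices sum to $0$, and let $P=\Delta^D\subset\mathbb R^{D(q-1)}$. Faces of a product are products of faces, so the vertices of $P$ are the $D$-tuples $(t_1,\dots,t_D)$ of vertices of $\Delta$, and two of them are adjacent if they differ in exactly one position. The adjacency matrix is the sum of the $D$ Kronecker products $I\otimes\dots\otimes A_{K_q}\otimes\dots\otimes I$, and $K_q$ has spectrum $q-1,(-1)^{q-1}$. So the eigenvalues are $D(q-1)-iq$ with multiplicity $\binom Di(q-1)^i$ for $0\le i\le D$, and $\theta_2=D(q-1)-q$ has multiplicity $D(q-1)=\dim P$. In position $a$, the neighbors of $(t_1,\dots,t_D)$ that change $t_a$ contribute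 $-t_a$ and the other $(D-1)(q-1)$ neighbors contribute $t_a$ each, in total $\theta_2t_a$. By Lemma~\ref{lem:balance}, $P$ is $\theta_2$-spectral. We will use three cases: the simplex ($D=1$, $\theta_2=-1$); the cube $[-1,1]^D$ ($q=2$), whose graph $Q_D$ has eigenvalues $D,D-2,\dots,-D$; and the product of four triangles ($q=3$, $D=4$), of dimension $8$ with $\theta_2=5$.
\end{example}

\begin{example}[Polygons]\label{ex:polygon}
Let $P$ be a $\theta_k$-spectral polygon, so $G_P$ is the cycle $C_n$ on $\mathbb Z/n\mathbb Z$. The eigenvalues of $C_n$ of multiplicity $2$ are $2\cos(2\pi j/n)$ with $1\le j<n/2$, and up to an invertible linear map $p_i=\omega^{ij}\in\mathbb C=\mathbb R^2$ with $\omega=e^{2\pi\sqrt{-1}/n}$. The $p_i$ are distinct, so they are all the $n$-th roots of unity and $P$ is the regular $n$-gon. Since $p_0=1$ and $p_1=\omega^j$ span an edge, $j=1$, which means $k=2$. For larger $j$ the cycle winds around the origin several times.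
\end{example}

The polygon suggests why one expects $k=2$ in general. Let $G$ be connected and $r$-regular. For every function $f$ on the vertices,
\[
\sum_{ij\in E(G)}\bigl(f(i)-f(j)\bigr)^2=r\langle f,f\rangle-\langle f,Af\rangle .
\]
So among the functions of norm $1$ orthogonal to $\mathbf 1$, those that vary least along edges are the $\theta_2$-eigenvectors. One thinks of the edges of a polytope as joining nearby vertices, and then linear functions should be the slowly varying ones. A counterexample with regular edge-graph needs a function on the vertices, orthogonal to $\mathbf 1$, that varies less along edges than the linear functions do.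

\section{Rows and columns of a $3\times3$ matrix}\label{sec:example}

Identify the edges of $K_{3,3}$ with the cells of a $3\times3$ grid, so that the six stars are the three rows and the three columns. Then $\mathcal V$ consists of the $6\cdot 8=48$ matrices that are supported on one row or one column and have entries $\pm1$ there; call them \emph{row points} and \emph{column points}. This is the smallest $P_\Gamma$ with $k\ne2$: a regular graph of degree $m\geq3$ with fewer than nine edges is $K_4$, and $\nu(K_4)=0$.

Which pairs span an edge of $P=P_{K_{3,3}}$? A pair does not if another pair of vertices has the same sum. This happens when a row point and a column point disagree in their common cell, since both signs can be flipped: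
\[
\begin{pmatrix}1&1&1\\0&0&0\\0&0&0\end{pmatrix}+\begin{pmatrix}-1&0&0\\1&0&0\\1&0&0\end{pmatrix}
=\begin{pmatrix}-1&1&1\\0&0&0\\0&0&0\end{pmatrix}+\begin{pmatrix}1&0&0\\1&0&0\\1&0&0\end{pmatrix}.
\]
The same flip applies to two points on the same row, or the same column, that differ in at least two cells. Proposition~\ref{prop:edges} below shows that all other pairs are edges. So a point $v$ on the first row has
\begin{itemize}
\item $3$ neighbors on the first row, obtained by changing one sign;
\item $16$ neighbors on the other two rows, namely all points there;
\item $12$ neighbors on columns: in each column the $4$ points that agree with $v$ in the top cell.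
\end{itemize}
By symmetry the same holds for all rows and, transposed, for columns. Three eigenvalues can be read off.

\emph{The degree} is $3+16+12=31$.

\emph{The coordinates.} The three neighbors on the first row sum to $3v-2v=v$. The points on another row cancel in pairs $\pm w$. The four neighbors in column $c$ have entry $v_{1c}$ in the top cell and all sign patterns below it, so they sum to $4v_{1c}$ times the matrix unit $E_{1c}$, and the three columns together give $4v$. The neighbors of $v$ sum to $5v$: the balance condition holds with $\theta=5$.

\emph{Rows against columns.} Let $f$ be $1$ on row points and $-1$ on column points. A row point has $3+16=19$ neighbors of its own kind and $12$ of the other kind, and likewise for column points. Hence $Af=7f$.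

Since $31>7>5$, the eigenvalue $5$ is not $\theta_2$. The slowly varying function asked for at the end of Section~\ref{sec:basics} is $f$; it is even under $v\mapsto-v$, whereas linear functions are odd. It remains to show that $5$ has multiplicity exactly $9$ and that $31$ and $7$ are the only eigenvalues above it.

The mechanism is the overlap of supports. The $24$ row points alone span a polytope in which any two points on different rows are adjacent. There a function that is constant on each row and has sum zero is an eigenvector with the very negative eigenvalue $3-8=-5$, while the coordinates have eigenvalue $1$. A row and a column share a cell, and this removes half of the possible edges between them. The surviving edges preserve the common entry, which raises the eigenvalue of the coordinates from $1$ to $5$. The missing edges separate row points from column points, which favors $f$. Theorem~\ref{thm:family} decides this competition for every $\Gamma$: an eigenvector of $\Gamma$ with a sufficiently negative eigenvalue plays the role of $f$.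

There is no conflict with the result on edge-transitive polytopes, because $P$ has edges of lengths $2$ and $\sqrt6$; the long ones join points with disjoint supports.

\section{The polytopes $P_\Gamma$}\label{sec:family}

In this section $\Gamma$ is $m$-regular with $m\ge3$. Since $\Gamma$ is simple, two stars $\delta(u),\delta(u')$ with $u\ne u'$ share exactly one element, the edge $uu'$, if $u$ and $u'$ are adjacent, and are disjoint otherwise. In particular the $N$ stars are distinct and $|\mathcal V|=N2^m$.

\subsection*{Vertices and edges}

\begin{proposition}\label{prop:edges}
The polytope $P_\Gamma$ has dimension $|X|$ and vertex set $\mathcal V$. Distinct $v,w\in\mathcal V$ span an edge if and only if either they have the same support and differ in exactly one coordinate, or they have different supports and agree on the intersection of the supports, which may be empty.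
\end{proposition}

\begin{proof}
Two points of $\mathcal V$ that differ only in the sign of the coordinate $x$ have difference $\pm2e_x$, and every $x\in X$ lies in a star. So the differences of points of $\mathcal V$ span $\mathbb R^X$ and $\dim P_\Gamma=|X|$.

For $v\in\mathcal V$ the functional $\langle v,\cdot\rangle$ has value $m$ at $v$, at most $m-2$ at other points with the same support, and at most $1$ at points with another support. So it exposes $v$, and $v$ is a vertex.

\emph{Edges.} In both cases we give a vector $g$ such that $\langle g,\cdot\rangle$ attains its maximum over $\mathcal V$ exactly at $v$ and $w$. Suppose first that $v,w$ have support $\delta(u)$ and differ only in the coordinate $x$. Let $g=(v+w)/2$, which is $v$ with the coordinate $x$ set to $0$. Then $\langle g,v\rangle=\langle g,w\rangle=m-1$. Any other point with support $\delta(u)$ differs from $v$ in a coordinate other than $x$ and has value at most $m-3$. A point with another support has value at most $1<m-1$.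

Suppose next that $v,w$ have supports $\delta(u)\ne\delta(u')$ and agree on the intersection. Let $g$ equal $v$ on $\delta(u)$, $w$ on $\delta(u')$ and $0$ elsewhere. Then $\langle g,v\rangle=\langle g,w\rangle=m$. Other points with support $\delta(u)$ or $\delta(u')$ have value at most $m-2$. A point with a third support $\delta(u'')$ has value at most $|\delta(u'')\cap(\delta(u)\cup\delta(u'))|\le2<m$.

\emph{Non-edges.} In the remaining cases there is a coordinate $x$ with $v_x=-w_x\neq0$, and $v,w$ either have different supports or differ in a further coordinate. Change the sign of the coordinate $x$ in both points to get $v',w'\in\mathcal V$. Then $v'+w'=v+w$ and $v'\notin\{v,w\}$. If a functional $g$ exposed $\operatorname{conv}\{v,w\}$, with maximal value $\gamma$, then $g(v')+g(w')=2\gamma$ would force $g(v')=\gamma$. So the vertex $v'$ would lie on the segment between $v$ and $w$, which is impossible.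
\end{proof}

Let $G$ be the edge-graph of $P_\Gamma$ and $A$ its adjacency matrix.

\subsection*{The spectrum}

The balance condition could be checked as in Section~\ref{sec:example}, but the multiplicity and the position of the eigenvalue require the whole spectrum of a graph on $N2^m$ vertices. The way in is symmetry: changing the sign of a coordinate preserves $\mathcal V$ and $G$, so we use a basis of functions each of which is even or odd in every coordinate. For $u\in U$ and $S\subseteq\delta(u)$ put
\[
\chi_{u,S}(v)=\begin{cases}\prod_{x\in S}v_x,&\operatorname{supp}v=\delta(u),\\ 0,&\text{otherwise.}\end{cases}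
\]
For fixed $u$ these are the $2^m$ characters of the group $\{\pm1\}^{\delta(u)}$, which form a basis of the functions on that group. Hence the $\chi_{u,S}$ form a basis of $\mathbb R^{\mathcal V}$.

\begin{proposition}\label{prop:spectrum}
The graph $G$ is regular of degree $r=m+2^m(N-1)-m2^{m-1}$. Its eigenvalues, with multiplicity, are
\begin{enumerate}
\item[(A)] $m-2s$, taken $N\binom ms$ times, for $2\le s\le m$;
\item[(B)] $m-2+2^{m-1}$ and $m-2-2^{m-1}$, each taken $|X|$ times;
\item[(C)] $r$, and the $N-1$ numbers $m-2^m-2^{m-1}\mu$, where $\mu$ runs through the eigenvalues of the adjacency matrix $A_\Gamma$ on $\mathbf 1^\perp\subset\mathbb R^U$.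
\end{enumerate}
The coordinate functions $v\mapsto v_x$, $x\in X$, are eigenvectors for $m-2+2^{m-1}$.
\end{proposition}

\begin{proof}
The value $(A\chi_{u,S})(v)$ is the sum of $\prod_{x\in S}w_x$ over the neighbors $w$ of $v$ with support $\delta(u)$. Let $\operatorname{supp}v=\delta(u')$. By Proposition~\ref{prop:edges} there are three cases.

If $u'=u$, the neighbors arise by changing one sign, which negates the product if and only if the coordinate lies in $S$. The sum is $(m-2|S|)\chi_{u,S}(v)$.

If $u'\neq u$ and $u'$ is not adjacent to $u$, then $w$ runs through all $2^m$ sign vectors on $\delta(u)$. The sum is $2^m$ for $S=\emptyset$, and $0$ otherwise, because the terms cancel in pairs under a sign change in an element of $S$.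

If $uu'=x\in X$, then $w$ runs through the $2^{m-1}$ sign vectors with $w_x=v_x$. The sum is $2^{m-1}$ for $S=\emptyset$, it is $2^{m-1}v_x$ for $S=\{x\}$, and it is $0$ if $S$ contains an element other than $x$.

So $A$ is block diagonal in the basis $\chi_{u,S}$. For $|S|=s\geq2$ only the first case contributes, and $A\chi_{u,S}=(m-2s)\chi_{u,S}$. This gives (A).

For $S=\{x\}$ with $x=uu'$ we get $A\chi_{u,\{x\}}=(m-2)\chi_{u,\{x\}}+2^{m-1}\chi_{u',\{x\}}$, and the same with $u,u'$ exchanged. Therefore $\chi_{u,\{x\}}\pm\chi_{u',\{x\}}$ is an eigenvector for $m-2\pm2^{m-1}$. This gives (B). The coordinate $v_x$ vanishes unless $\operatorname{supp}v$ is $\delta(u)$ or $\delta(u')$, so $\chi_{u,\{x\}}+\chi_{u',\{x\}}$ is the coordinate function $v\mapsto v_x$.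

For $S=\emptyset$, the span of the indicator functions $\chi_{u,\emptyset}$ is invariant, and $A$ acts on it by the $N\times N$ matrix
\[
mI+2^m(J-I-A_\Gamma)+2^{m-1}A_\Gamma=(m-2^m)I+2^mJ-2^{m-1}A_\Gamma ,
\]
where $J$ is the all-ones matrix. The vector $\mathbf 1\in\mathbb R^U$ corresponds to the constant function on $\mathcal V$ and has eigenvalue $m-2^m+2^mN-m2^{m-1}=r$, so $G$ is $r$-regular. Since $\Gamma$ is regular, $A_\Gamma$ preserves $\mathbf 1^\perp$, and $J$ vanishes there. This gives (C).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Put $\theta^*=m-2+2^{m-1}$. The last sentence of Proposition~\ref{prop:spectrum} is the balance condition for $\theta^*$. We compare $\theta^*$ with the other entries of the list. The eigenvalues in (A) are at most $m-4<\theta^*$, and $m-2-2^{m-1}<\theta^*$. As $G$ is connected, $r$ is the simple largest eigenvalue, and $\theta^*<r$ because the coordinate functions are not constant. For the rest of (C),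
\[
\bigl(m-2^m-2^{m-1}\mu\bigr)-\theta^*=2^{m-1}\bigl(-3+2^{2-m}-\mu\bigr).
\]
This is never zero. Indeed $\mu$ is a root of the characteristic polynomial of $A_\Gamma$, which is monic with integer coefficients, so $\mu$ is an integer if it is rational, while $-3+2^{2-m}$ is a rational number in $(-3,-\frac52]$. Hence $\theta^*$ has multiplicity exactly $|X|=\dim P_\Gamma$, and $P_\Gamma$ is $\theta^*$-spectral by Lemma~\ref{lem:balance}.

The eigenvalues above $\theta^*$ are $r$ and the values $m-2^m-2^{m-1}\mu$ with $\mu<-3+2^{2-m}$. Every such eigenvalue $\mu$ of $\Gamma$ is negative, hence different from the eigenvalue $m$ of $\mathbf 1$, and so occurs on $\mathbf 1^\perp$. Distinct $\mu$ give distinct values, and these differ from $r$ because $r$ is simple. So exactly $1+\nu(\Gamma)$ distinct eigenvalues exceed $\theta^*$.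
\end{proof}

For $\Gamma=K_{3,3}$ we have $m=3$ and $N=6$. Part (A) gives $(-1)^{18}$ and $(-3)^6$, part (B) gives $5^9$ and $(-3)^9$, and part (C) gives $31$ and $-5-4\mu$ for $\mu=-3,0,0,0,0$. The spectrum of the edge-graph is
\[
31^1,\quad 7^1,\quad 5^9,\quad(-1)^{18},\quad(-3)^{15},\quad(-5)^4,
\]
which completes the computation of Section~\ref{sec:example} and answers the question of the introduction.

\begin{remark}
The hypothesis $m\ge3$ enters in the inequalities $1<m-1$ and $2<m$ in the proof of Proposition~\ref{prop:edges} and in the non-integrality of $-3+2^{2-m}$. For $m=2$ the description of the edges fails: for $\Gamma=K_{2,2}$, a point on the first row of a $2\times2$ grid and a point on the second row have the same sum as a suitable pair of column points, so they do not span an edge.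
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:k}]
The value $k=1$ is excluded by Lemma~\ref{lem:basic}(a), and simplices realize $k=2$ by Example~\ref{ex:hamming}. For $k\ge3$ let $m=2k-3\ge3$ and $\Gamma=Q_m$. The eigenvalues $m,m-2,\dots,-m$ of $Q_m$ are odd, and those below $-3+2^{2-m}\in(-3,-\frac52]$ are $-3,-5,\dots,-m$. So $\nu(Q_m)=(m-1)/2=k-2$, and $P_{Q_m}$ is $\theta_k$-spectral by Theorem~\ref{thm:family}.
\end{proof}

\section{Direct sums and dimensions}\label{sec:dim}

For odd $m$ the number $N$ is even, so $\dim P_\Gamma=mN/2$ is a multiple of $m$. To reach the other residues we add summands that have the same eigenvalue $\theta$ and contribute nothing above it except their degree. The \emph{direct sum} of polytopes $P^i\subset\mathbb R^{d_i}$, $1\le i\le t$, is the convex hull $P$ of $\bigcup_iP^i$ in $\mathbb R^{d_1}\oplus\dots\oplus\mathbb R^{d_t}$. The \emph{join} of graphs $G_1,\dots,G_t$ is their disjoint union together with all edges between different $G_i$.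

\begin{lemma}\label{lem:sum}
Let $t\ge2$ and $\theta>-1$. Let $P^1,\dots,P^t$ be $\theta$-spectral polytopes of dimensions $d_1,\dots,d_t$ whose edge-graphs $G_i$ are regular of degree $r_i$. Then their direct sum $P$ is $\theta$-spectral of dimension $\sum_id_i$, and $\theta=\theta_k$ with
\[
k=2+\Bigl|\,\bigcup_i\bigl(\operatorname{spec}G_i\cap(\theta,r_i)\bigr)\Bigr| .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}, $\theta<r_i$, the vertices of $P^i$ sum to $0$, the origin is an interior point of $P^i$, and $d_i\ge2$ because $\theta\ne-1$. In particular $\dim P=\sum_i d_i$, and $h_i(c)=\max_{p\in P^i}\langle c,p\rangle$ is positive for $c\ne0$. A functional $c=(c_1,\dots,c_t)$ takes the value $\langle c_i,p\rangle$ at $p\in P^i$.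

\emph{The edge-graph of $P$ is the join of the $G_i$.} Every vertex of $P$ is a vertex of some $P^i$. Let $F$ be a vertex or an edge of $P^i$. Since $d_i\geq2$, it is a proper face, exposed by some $c_i\ne0$. Extend $c_i$ by zero. The resulting functional has value $h_i(c_i)>0$ on $F$ and $0$ on the other summands, so it exposes $F$ in $P$. Conversely, if two vertices of $P^i$ span an edge of $P$, the restriction of an exposing functional to $\mathbb R^{d_i}$ exposes the same segment in $P^i$. Finally let $p,q$ be vertices of $P^i,P^j$ with $i\ne j$. Choose $c_i,c_j$ exposing them, scaled so that $h_i(c_i)=h_j(c_j)=1$, and let all other components be $0$. This functional is maximal exactly at the vertices $p$ and $q$, so they span an edge.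

\emph{Balance.} The neighbors of a vertex $p$ of $P^i$ inside $P^i$ sum to $\theta p$, and the vertices of the other summands sum to $0$.

\emph{The spectrum.} Let $n_i$ be the number of vertices of $G_i$. An eigenvector of $G_i$ with sum zero, extended by zero, is an eigenvector of $G_P$ for the same eigenvalue. As $G_i$ is connected and regular, this accounts for all eigenvalues of $G_i$ except $r_i$, with their multiplicities. The orthogonal complement of these vectors consists of the functions that are constant on each $G_i$. In the orthonormal basis formed by the normalized indicator functions of the $G_i$, the matrix $B$ of $A$ on this space has diagonal entries $r_i$ and off-diagonal entries $\sqrt{n_in_j}$, that is,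
\[
B=\operatorname{diag}(r_i-n_i)+ss^\top,\qquad s=(\sqrt{n_1},\dots,\sqrt{n_t})^\top .
\]
For $y\perp s$ we have $\langle y,By\rangle\le\max_i(r_i-n_i)|y|^2\le-|y|^2$. By the Courant--Fischer principle, a bound on a hyperplane bounds the second largest eigenvalue, so all eigenvalues of $B$ except the largest are at most $-1<\theta$. The largest eigenvalue $\rho$ of $B$ has a positive eigenvector, which is a positive eigenvector of $G_P$. Thus $\rho$ is the simple largest eigenvalue of $G_P$, and it exceeds $\theta$ and all eigenvalues inherited from the $G_i$.

It follows that $\theta$ has multiplicity $\sum_id_i$, so $P$ is $\theta$-spectral by Lemma~\ref{lem:balance}, and that the eigenvalues above $\theta$ are $\rho$ and the elements of the sets $\operatorname{spec}G_i\cap(\theta,r_i)$.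
\end{proof}

\begin{remark}
The condition $\theta>-1$ cannot be relaxed to $\theta\geq-1$. Two triangles with vertex sum $0$ are $(-1)$-spectral. Their direct sum has dimension $4$ and edge-graph $K_6$, in which $-1$ has multiplicity $5$.
\end{remark}

We apply the lemma to $P_\Gamma$ and $\theta_2$-spectral powers of simplices with $\theta_2=\theta^*=m-2+2^{m-1}$. The graph of $P_\Gamma$ has $\nu(\Gamma)$ eigenvalues in $(\theta^*,r)$, and the other summands have none between $\theta^*$ and their degree. So the direct sum is again $\theta_k$-spectral with $k=2+\nu(\Gamma)$. A second source of flexibility is that $\Gamma$ may be disconnected: the spectrum of a disjoint union is the union of the spectra, so components that bring no new eigenvalue below $-3+2^{2-m}$ raise the dimension without changing $\nu$.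

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
(a) Let $k\ge3$ and $m=2k-3$. We first realize all large multiples of $m$, using two small $m$-regular graphs as additional components. One is $K_{m+1}$, with $m(k-1)$ edges and eigenvalues $m,-1$. For the other, write the even number $m+3=2k\geq6$ as $3\alpha+4\beta$ with $\alpha\in\{0,2\}$ and $\beta\ge0$, and let $\Lambda$ be the complement of the disjoint union $Z$ of $\alpha$ triangles and $\beta$ four-cycles. It has $m+3$ vertices, degree $(m+2)-2=m$, and $mk$ edges. On $\mathbf 1^\perp$ its adjacency matrix $J-I-A_Z$ has eigenvalues $-1-c$, where $c\in\{2,-1,0,-2\}$ is an eigenvalue of a triangle or a four-cycle. So all eigenvalues of $\Lambda$ lie in $\{m,1,0,-1,-3\}$. The only one that can lie below $-3+2^{2-m}$ is $-3$, which is already an eigenvalue of $Q_m$. Hence the disjoint union $\Gamma_{a,b}$ of $Q_m$, $a$ copies of $K_{m+1}$ and $b$ copies of $\Lambda$ has $\nu(\Gamma_{a,b})=\nu(Q_m)=k-2$, and $P_{\Gamma_{a,b}}$ is $\theta_k$-spectral of dimension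
\[
m\bigl(2^{m-1}+a(k-1)+bk\bigr).
\]
Since $k-1$ and $k$ are coprime, every sufficiently large integer has the form $a(k-1)+bk$ with $a,b\ge0$.

Now let $D=m+2^{m-1}$. The $D$-cube is $\theta_2$-spectral with $\theta_2=D-2=\theta^*$. As $m$ is odd, $D\equiv2^{m-1}$ is invertible modulo $m$. Given a large $d$, choose $j\in\{0,\dots,m-1\}$ with $jD\equiv d\pmod m$, and then $a,b$ with $\dim P_{\Gamma_{a,b}}=d-jD$. The direct sum of $P_{\Gamma_{a,b}}$ and $j$ copies of the $D$-cube is a $\theta_k$-spectral $d$-polytope.

(b) Take $m=3$, so $\theta^*=5$ and $\nu$ counts eigenvalues below $-\frac52$. The disjoint union of $b+1$ copies of $K_{3,3}$ and $a$ copies of $K_4$ has $\nu=1$ and $3(3+2a+3b)$ edges; since $2a+3b$ takes the values $0,2,3,4,\dots$, this gives $d=9,15,18,21,\dots$. The graph $Q_3$ has eigenvalues $\pm3,\pm1$, so $\nu=1$, and gives $d=12$. Thus all multiples of $3$ from $9$ on occur. By Example~\ref{ex:hamming}, the $7$-cube and the $8$-dimensional product of four triangles both have $\theta_2=5$. Direct sums with them give $d=16,19,22,\dots$ and $d=17,20,23,\dots$.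
\end{proof}

\section{Simple polytopes and dimension three}\label{sec:obstruction}

We prove Theorem~\ref{thm:obstruction}. The cases $d=1$ and $d=2$ are Lemma~\ref{lem:basic}(a) and Example~\ref{ex:polygon}. Let $P$ be $\theta$-spectral of dimension $d\ge3$ with vertices $p_1,\dots,p_n$. Then $0\in\operatorname{int}P$. Put
\[
M=\theta I-A .
\]
Its off-diagonal entries are $-1$ on edges and $0$ on non-edges, and the balance condition reads $\sum_jM_{ij}p_j=0$. The negative eigenvalues of $M$ correspond to the eigenvalues of $A$ above $\theta$, and $\theta_1$ is one of them. So $\theta=\theta_2$ as soon as $M$ has exactly one negative eigenvalue, counted with multiplicity.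

Every polytope with the origin in its interior carries a matrix of the same shape that does have exactly one negative eigenvalue. Recall that if $P'$ is a $d$-polytope with $0\in\operatorname{int}P'$ and vertices $p'_i$, its \emph{polar} $(P')^\circ=\{x:\langle x,p'_i\rangle\le1\text{ for all }i\}$ is a $d$-polytope with $0$ in its interior and $(P')^{\circ\circ}=P'$. Its facets are the sets $F_i$ on which $\langle x,p_i'\rangle=1$, and $p'_i,p'_j$ span an edge of $P'$ if and only if $F_i\cap F_j$ has dimension $d-2$. For $d=3$ we call $F_i\cap F_j$ the \emph{dual edge}.

\begin{theorem}[Lov\'asz \cite{Lovasz} for $d=3$, Izmestiev \cite{Izmestiev} for general $d$]\label{thm:LI}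
Let $P'\subset\mathbb R^d$ be a $d$-polytope with $0\in\operatorname{int}P'$ and vertices $p'_1,\dots,p'_n$. There is a symmetric matrix $Y$ with $Y_{ij}<0$ on edges, $Y_{ij}=0$ for distinct non-adjacent $i,j$, $\sum_jY_{ij}p'_j=0$ for all $i$, and exactly one negative eigenvalue. For $d=3$ one can take $Y_{ij}=-\ell_{ij}/|p'_i\times p'_j|$ on edges, where $\ell_{ij}$ is the length of the dual edge in $(P')^\circ$.
\end{theorem}

The difficulty is that $Y$ and $M$ satisfy the same linear equations but need not be proportional: at a vertex of high degree there are many linear relations among the vertex and its neighbors. For simple polytopes the relation is unique up to scaling. In dimension three we instead change the polytope until its matrix $Y$ matches $M$.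

\subsection*{Simple polytopes}

Let $P$ be simple and take $Y$ for $P'=P$. The edge directions $p_j-p_i$, $j\sim i$, generate the $d$-dimensional cone of $P$ at $p_i$. Hence the $d+1$ vectors $p_i$ and $p_j$, $j\sim i$, span $\mathbb R^d$, and their linear relations form a one-dimensional space. The $i$-th rows of $Y$ and of $M$ are both such relations, with negative coefficients at the neighbors. So row $i$ of $Y$ is $c_i$ times row $i$ of $M$ for some $c_i>0$. On an edge $ij$ we get $-c_i=Y_{ij}=Y_{ji}=-c_j$. As $G_P$ is connected, all $c_i$ equal one constant $c>0$ and $Y=cM$. Thus $M$ has exactly one negative eigenvalue.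

\subsection*{Dimension three}

Let $d=3$. Suppose that $P'$ has vertices $p'_i=p_i/h_i$ with $h_i>0$ and the same edge-graph as $P$. Then $Y_{ij}=-h_ih_j\,\ell_{ij}/|p_i\times p_j|$, which equals $h_ih_jM_{ij}$ precisely when $\ell_{ij}=|p_i\times p_j|$. So we look for a polytope $Q=(P')^\circ$ with facet normals $p_i$ in which the edge between the facets $i$ and $j$ has length $|p_i\times p_j|$. That edge is orthogonal to $p_i$ and $p_j$, so its edge vector must be $\pm\,p_i\times p_j$. We construct $Q$ from these vectors; the balance condition is what makes the boundary of each facet close up. For the cube $[-1,1]^3$, for instance, $(1,1,1)\times(1,1,-1)=(-2,2,0)=2e_2-2e_1$, and $Q$ is the octahedron with vertices $\pm2e_1,\pm2e_2,\pm2e_3$.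

For a facet $f$ of $P$ let $C_f=\{ty:t\ge0,\ y\in f\}$. Since $0\in\operatorname{int}P$, these pointed convex cones cover $\mathbb R^3$, have disjoint interiors, and $C_f\cap C_g$ is the cone over $f\cap g$ (the origin if $f\cap g$ is empty). Together with their faces they form the \emph{face fan} of $P$; its \emph{walls} are the cones over edges and its \emph{rays} are the $\mathbb R_{\ge0}p_i$. The two cones that contain the wall over an edge $ij$ lie on opposite sides of the plane spanned by $p_i,p_j$. Let $L(i,j)$ be the facet with $\langle p_i\times p_j,y\rangle=\det(p_i,p_j,y)>0$ for $y\in\operatorname{int}C_{L(i,j)}$, and let $R(i,j)$ be the other one.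

\emph{Step 1: the vertices of $Q$.} We claim that there are vectors $q_f\in\mathbb R^3$, one for each facet $f$, with
\begin{equation}\label{eq:q}
q_{L(i,j)}-q_{R(i,j)}=p_i\times p_j\qquad\text{for every edge }ij .
\end{equation}
Exchanging $i$ and $j$ exchanges $L$ and $R$ and negates both sides, so \eqref{eq:q} prescribes one increment for each edge of the dual graph $G^*$, whose nodes are the facets of $P$ and whose edges join facets sharing an edge. As $G^*$ is connected, \eqref{eq:q} is solvable if and only if the increments sum to zero along every cycle of $G^*$. The graph $G^*$ is embedded in the sphere $\partial P$ with one face around each vertex of $P$, and the cycle space of a connected graph embedded in the sphere is generated by the face boundaries. So it suffices to go once around a vertex $p_i$. Project along $p_i$ to the plane $\mathbb R^3/\mathbb Rp_i$, oriented by $(y,z)\mapsto\det(p_i,y,z)$. The cones $C_f$ with $p_i\in f$ become angular sectors, each smaller than a half-plane, that tile the plane and are separated by the images of the neighbors. Number the neighbors $j_1,\dots,j_s$ in the positive sense, indices modulo $s$, and let $f_a$ be the facet containing $p_i,p_{j_a},p_{j_{a+1}}$.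 Then $\det(p_i,p_{j_a},p_{j_{a+1}})>0$, so $L(i,j_a)=f_a$ and $R(i,j_a)=f_{a-1}$. The increments along the cycle $f_s,f_1,\dots,f_s$ sum to
\[
\sum_{j\sim i}p_i\times p_j=p_i\times\theta p_i=0 .
\]

\emph{Step 2: convexity.} It is not yet clear that the $q_f$ are in convex position. Define $H(y)=\langle q_f,y\rangle$ for $y\in C_f$. On the wall over $ij$ the two formulas agree because $p_i\times p_j$ is orthogonal to $p_i$ and $p_j$. On the ray through $p_i$ all formulas agree because the increments around $p_i$ are orthogonal to $p_i$. So $H$ is well defined and continuous. We claim that
\begin{equation}\label{eq:convex}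
\langle q_g,y\rangle<\langle q_f,y\rangle\qquad\text{for facets }g\ne f\text{ and }y\in\operatorname{int}C_f .
\end{equation}
Choose $z\in\operatorname{int}C_g$ outside the finitely many proper subspaces $\operatorname{span}(y,p_i)$ and $\operatorname{span}(p_i,p_j)$. The segment from $z$ to $y$ then avoids all rays, including the origin, and meets each plane spanned by a wall at most once. So it passes from cone to cone through relative interiors of walls, at least once since $g\neq f$. The function $\eta(t)=H(z+t(y-z))$ is piecewise linear on $[0,1]$. When the segment passes from $C_{f'}$ to $C_{f''}$, the slope of $\eta$ changes by $\langle q_{f''}-q_{f'},y-z\rangle$. By \eqref{eq:q}, $q_{f''}-q_{f'}$ is a normal vector of the wall that points to the side of $C_{f''}$, and the segment moves to that side, so the slope strictly increases. The initial slope is $\langle q_g,y-z\rangle$, and therefore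
\[
\langle q_f,y\rangle=\eta(1)>\eta(0)+\langle q_g,y-z\rangle=\langle q_g,y\rangle .
\]

\emph{Step 3: the polytopes $Q$ and $P'$.} Let $Q=\operatorname{conv}\{q_f\}$. The \emph{normal cone} of a face of $Q$ is the set of all $y$ such that $\langle\cdot,y\rangle$ is maximal on that face. The normal cones form the \emph{normal fan}, which consists of the normal cones of the vertices and their faces, and a face of dimension $e$ has a normal cone of dimension $3-e$. By \eqref{eq:convex} and continuity, $H(y)=\max_{x\in Q}\langle x,y\rangle$ for all $y$, each $q_f$ is a vertex of $Q$, and its normal cone contains $C_f$ and misses the interiors of all other $C_g$. A convex cone that contains $C_f$ and a point outside it contains an open set outside $C_f$, and such a set meets some $\operatorname{int}C_g$. So the normal cone of $q_f$ equals $C_f$, and the normal fan of $Q$ is the face fan of $P$. Three consequences follow. The polytope $Q$ is $3$-dimensional, since otherwise every normal cone would contain a line. Its facets have outer normals $p_1,\dots,p_n$. The facets with normals $p_i,p_j$ meet in an edge if and only if $ij$ is an edge of $P$, and this edge joins $q_{L(i,j)}$ and $q_{R(i,j)}$,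 so it has length $|p_i\times p_j|$.

Adding a fixed vector to all $q_f$ preserves \eqref{eq:q}, so we may assume $0\in\operatorname{int}Q$. Then $h_i=H(p_i)>0$ and $Q=\{x:\langle x,p_i/h_i\rangle\le1\text{ for all }i\}$, each inequality defining a facet. By polarity, $P'=Q^\circ$ has $0$ in its interior, vertices $p_i'=p_i/h_i$, polar $Q$, and edge-graph $G_P$.

\emph{Step 4: comparing $Y$ and $M$.} Apply Theorem~\ref{thm:LI} to $P'$. On edges,
\[
Y_{ij}=-\frac{|p_i\times p_j|}{|p_i\times p_j|/(h_ih_j)}=-h_ih_j=h_ih_jM_{ij},
\]
and for distinct non-adjacent $i,j$ both $Y_{ij}$ and $M_{ij}$ vanish. The diagonal is determined by the linear relations: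
\[
Y_{ii}\,\frac{p_i}{h_i}=-\sum_{j\ne i}Y_{ij}\frac{p_j}{h_j}=-h_i\sum_{j\ne i}M_{ij}p_j=h_iM_{ii}\,p_i ,
\]
and $p_i\ne0$, so $Y_{ii}=h_i^2M_{ii}$. Thus $Y=\operatorname{diag}(h)\,M\operatorname{diag}(h)$ with $h=(h_1,\dots,h_n)$. By Sylvester's law of inertia, congruent symmetric matrices have the same number of negative eigenvalues. Hence $M$ has exactly one, and $\theta=\theta_2$. This completes the proof of Theorem~\ref{thm:obstruction}. \qed

\begin{thebibliography}{9}

\bibitem{Izmestiev}
Izmestiev, \emph{Israel J. Math.} 178 (2010), 427--444.

\bibitem{Lovasz}
Lov\'asz, \emph{J. Combin. Theory Ser. B} 82 (2001), 223--236.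

\bibitem{Winter}
Martin Winter, \emph{Eigenpolytopes, Spectral Polytopes and Edge-Transitivity}, arXiv:2009.02179 (2020).

\end{thebibliography}
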